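\title{Set and linear isoperimetric profiles of torsion-free groups}

\begin{abstract}
A group with a finite generating set containing the identity has two isoperimetric profiles: $I$, defined by finite subsets of the group, and $I^*\le I$, defined by finite-dimensional subspaces of the real group algebra. They agree for left-orderable groups and can differ when there is torsion. We show that they can differ without torsion: every finitely generated torsion-free amenable group without the unique product property has a generating set for which $I\ne I^*$, and Promislow's group has one with $I^*(13)<I(13)$. The generating set is a F{\o}lner set with sparse random holes. We also show that $I-I^*$ is unbounded over torsion-free groups, that a torsion-free amenable group has unique products exactly when all of its profiles $I$ are nondecreasing, and that in every group $k+I(k)$ and $k+I^*(k)$ have the same greatest convex minorant.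
\end{abstract}

\section{Two isoperimetric profiles}\label{sec:profiles}

Let $\Gamma$ be a finitely generated group with identity $1$, and let $\mathcal G\subset\Gamma$ be a finite generating set with $1\in\mathcal G$; the letter $\mathcal G$ always denotes such a set. For a finite set $Y\subset\Gamma$ put $\mathcal GY=\{gy: g\in\mathcal G,\ y\in Y\}$. The \emph{boundary} $\partial Y=\mathcal GY\setminus Y$ measures how far $Y$ is from being invariant under the generators.

The same measurement makes sense for vector spaces. Let $\mathbb R[\Gamma]$ be the group algebra, viewed as the space of finitely supported real functions on $\Gamma$, with the action $(g\varphi)(x)=\varphi(g^{-1}x)$; thus $\operatorname{supp}(g\varphi)=g\operatorname{supp}\varphi$. For a finite-dimensional subspace $D\subset\mathbb R[\Gamma]$ let $\mathcal GD$ be the span of the functions $g\varphi$ with $g\in\mathcal G$, $\varphi\in D$. It contains $D$, and the \emph{boundary} of $D$ is the quotient space $\partial D=\mathcal GD/D$.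

Call an integer $k$ \emph{admissible} if $0\le k\le|\Gamma|$. The \emph{isoperimetric profile} and the \emph{linear isoperimetric profile} of $(\Gamma,\mathcal G)$ are the functions of an admissible integer $k$ given by
\[
I(k)=\min_{|Y|=k}|\partial Y|,\qquad I^*(k)=\min_{\dim D=k}\dim\partial D .
\]
They are the largest functions with $|\partial Y|\ge I(|Y|)$ for all $Y$ and $\dim\partial D\ge I^*(\dim D)$ for all $D$. We write $I_{(\Gamma,\mathcal G)}$ and $I^*_{(\Gamma,\mathcal G)}$ when the pair must be named. Since $1\in\mathcal G$, we have $I(k)=m(k)-k$ and $I^*(k)=m^*(k)-k$, where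
\[
m(k)=\min_{|Y|=k}|\mathcal GY|,\qquad m^*(k)=\min_{\dim D=k}\dim\mathcal GD .
\]

Three facts about this pair of functions are known. Their proofs are short and explain the question, so we give them.

\emph{One always has $I^*\le I$.} For a finite set $Y$ let $\mathbb R[Y]$ be the space of functions supported in $Y$. Then $\dim\mathbb R[Y]=|Y|$ and $\mathcal G\,\mathbb R[Y]=\mathbb R[\mathcal GY]$, so every set is matched by a subspace.

\emph{With torsion the inequality can be strict.} Let $h\in\mathcal G$ have finite order, $h\neq1$, and let $\varphi$ be the indicator function of $\langle h\rangle$. Then $h\varphi=\varphi$, so the translates $g\varphi$, $g\in\mathcal G$, span a space of dimension at most $|\mathcal G|-1$. Since $m(1)=|\mathcal G|$, we get $I^*(1)<I(1)$.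

\emph{For left-orderable groups $I^*=I$.} The tool is the leading term of a polynomial. Fix any total order on the set $\Gamma$. For $\varphi\ne0$ let $\operatorname{in}(\varphi)$ be the largest point of $\operatorname{supp}\varphi$, and let $\operatorname{in}(D)=\{\operatorname{in}(\varphi):0\neq\varphi\in D\}$.

\begin{lemma}\label{lem:leading}
For every total order on $\Gamma$ and every finite-dimensional $D\subset\mathbb R[\Gamma]$ we have $|\operatorname{in}(D)|=\dim D$.
\end{lemma}

\begin{proof}
This is Gaussian elimination; we use induction on $\dim D$. Let $D\neq0$. The union of the supports of the elements of $D$ is finite; let $x$ be its largest point. Then $D'=\{\varphi\in D:\varphi(x)=0\}$ has codimension $1$ in $D$, every $\varphi\in D\setminus D'$ has $\operatorname{in}(\varphi)=x$, and $x\notin\operatorname{in}(D')$. So $|\operatorname{in}(D)|=1+|\operatorname{in}(D')|$.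
\end{proof}

The group $\Gamma$ is \emph{left-orderable} if it has a total order in which $x<y$ implies $gx<gy$. For such an order $\operatorname{in}(gD)=g\operatorname{in}(D)$, hence $\operatorname{in}(\mathcal GD)\supset\mathcal G\operatorname{in}(D)$, and Lemma~\ref{lem:leading} gives $\dim\mathcal GD\ge|\mathcal G\operatorname{in}(D)|\ge m(\dim D)$. So $m^*\ge m$: every subspace is matched by a set.

Between the last two facts lies the following question, posed in \cite{DNR}.

\begin{quote}
\emph{Is $I_{(\Gamma,\mathcal G)}=I^*_{(\Gamma,\mathcal G)}$ for every finitely generated torsion-free group $\Gamma$ and every finite generating set $\mathcal G$ containing $1$?}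
\end{quote}

One would guess yes. The example with torsion rests on a function fixed by some $h\ne1$, and a torsion-free group has none, since $h$ would permute a finite nonempty support. The first value of the profiles points the same way. The equality $I^*(1)=I(1)$ says that the translates $g\varphi$, $g\in\mathcal G$, of every $\varphi\neq0$ are linearly independent, that is, $\alpha\varphi\ne0$ for every $\alpha\ne0$ supported in $\mathcal G$. So $I^*(1)=I(1)$ for all $\mathcal G$ exactly when $\mathbb R[\Gamma]$ has no zero divisors, and the question asks for a version of this property in every dimension. The answer is no, and the subspaces that show it are as simple as the sum-zero functions on a finite set. The work lies in choosing $\mathcal G$.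

\section{Results}\label{sec:results}

For finite sets $A,B\subset\Gamma$, a \emph{representation} of $w\in AB$ is a pair $(a,b)\in A\times B$ with $ab=w$. Different representations of $w$ have different $b$. A group is \emph{UP} (has unique products) if for all finite nonempty $A,B$ some element of $AB$ has exactly one representation. For example, $\mathbb Z^j$ is UP: in the lexicographic order, $\max A+\max B$ has one representation.

Our basic example of a torsion-free group that is not UP is the Promislow (Hantzsche--Wendt) group
\[
P=\langle x,y\mid xy^2x^{-1}=y^{-2},\ yx^2y^{-1}=x^{-2}\rangle .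
\]
We use two published facts about it.
\begin{itemize}
\item[(P1)] $P$ is torsion-free, the subgroup $\Lambda=\langle x^2,y^2,(xy)^2\rangle\cong\mathbb Z^3$ is normal, and $P/\Lambda\cong(\mathbb Z/2)^2$ \cite{Passman}.
\item[(P2)] There is $S\subset P$ with $|S|=14$ such that every element of $SS$ has at least two representations $s_1s_2$ \cite{Promislow}.
\end{itemize}
Groups with an abelian subgroup of finite index are amenable, so $P$ and its powers $P^m$ are infinite amenable groups. The only consequence of amenability that we use is recalled in Section~\ref{sec:holes}.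

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a finitely generated torsion-free amenable group that is not UP, let $A,B\subset\Gamma$ be finite nonempty sets such that every element of $AB$ has at least two representations, and put $n=|B|$. Then there is a finite generating set $\mathcal G\ni1$ with
\[
I(n)<I(n-1)\qquad\text{and}\qquad I^*(n-1)<I(n-1).
\]
In particular, $P$ has a finite generating set $\mathcal G\ni1$ with $I^*_{(P,\mathcal G)}(13)<I_{(P,\mathcal G)}(13)$.
\end{theorem}

This answers the question in the negative. The gap is not bounded over torsion-free groups.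

\begin{theorem}\label{thm:gap}
For every $m\ge1$ the torsion-free virtually abelian group $P^m$ has a finite generating set $\mathcal G\ni1$ and an integer $r$ with $I(r)-I^*(r)\ge2^m-1$.
\end{theorem}

The first inequality of Theorem~\ref{thm:main} characterizes the failure of unique products.

\begin{theorem}\label{thm:mono}
For a finitely generated torsion-free amenable group $\Gamma$ the following are equivalent:
\begin{itemize}
\item[(i)] $\Gamma$ is UP;
\item[(ii)] $I_{(\Gamma,\mathcal G)}$ is nondecreasing for every finite generating set $\mathcal G\ni1$.
\end{itemize}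
Moreover, if $I_{(\Gamma,\mathcal G)}=I^*_{(\Gamma,\mathcal G)}$ for every $\mathcal G$, then $\Gamma$ is UP.
\end{theorem}

So among these groups, the class of those with $I=I^*$ for all $\mathcal G$ contains the left-orderable groups and is contained in the UP groups. Finally, part of the equality survives in every group, with or without torsion.

\begin{theorem}\label{thm:convex}
Let $\Gamma$ be a finitely generated group and $\mathcal G\ni1$ a finite generating set. If an affine function $\ell$ satisfies $\ell(k)\le k+I(k)$ for all admissible $k$, then $\ell(k)\le k+I^*(k)$ for all admissible $k$. Hence $k+I(k)$ and $k+I^*(k)$ have the same greatest convex minorant, and the Cheeger constants agree: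
\[
\inf_{k\ge1}I^*(k)/k=\inf_{k\ge1}I(k)/k .
\]
\end{theorem}

Section~\ref{sec:linear} reduces Theorem~\ref{thm:main} to a statement about sets: it suffices to make $I$ drop. Section~\ref{sec:model} produces a drop by hand in a finite group, and Section~\ref{sec:holes} carries the construction to infinite amenable groups. Section~\ref{sec:proofs} deduces Theorems~\ref{thm:main}--\ref{thm:mono}. Section~\ref{sec:random} proves Theorem~\ref{thm:convex} and depends only on Section~\ref{sec:profiles}.

\section{Removing a dimension and removing a point}\label{sec:linear}

Inside $\mathbb R[Y]$ one can lower the dimension by imposing a linear condition. If translation preserves the condition, then it also lowers the dimension of the product with $\mathcal G$, and the boundary does not grow.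

\begin{lemma}\label{lem:char}
Let $Y\subset\Gamma$ be finite with $|Y|=n$, and let $\chi_1,\dots,\chi_d:\Gamma\to\{\pm1\}$ be homomorphisms whose restrictions to $Y$ are linearly independent. Then $I^*(n-d)\le|\mathcal GY|-n$. In particular $I^*(n-1)\le I(n)$ for every admissible $n\ge1$.
\end{lemma}

\begin{proof}
Let $D$ be the space of $\varphi\in\mathbb R[Y]$ with $\sum_x\varphi(x)\chi_j(x)=0$ for $1\le j\le d$. These $d$ conditions are independent on $\mathbb R[Y]$, so $\dim D=n-d$. For $g\in\mathcal G$ and $\varphi\in D$, the function $g\varphi$ is supported in $\mathcal GY$, and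
\[
\sum_x(g\varphi)(x)\chi_j(x)=\sum_y\varphi(y)\chi_j(gy)=\chi_j(g)\sum_y\varphi(y)\chi_j(y)=0 .
\]
So $\mathcal GD$ lies in the subspace of $\mathbb R[\mathcal GY]$ cut out by the same $d$ conditions, which are independent there because $\mathcal GY\supset Y$. Hence $\dim\partial D\le(|\mathcal GY|-d)-(n-d)$. For the last statement take $d=1$, $\chi_1=1$, and $Y$ with $|\mathcal GY|=m(n)$.
\end{proof}

Sets are more rigid. Removing $y$ from $Y$ removes a point from $\mathcal GY$ only if some $gy$ has a unique representation in $\mathcal GY$.

\begin{lemma}\label{lem:up}
If a finitely generated group $\Gamma$ is UP, then $I_{(\Gamma,\mathcal G)}$ is nondecreasing for every $\mathcal G$.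
\end{lemma}

\begin{proof}
Let $|Y|=k+1$ and $|\mathcal GY|=m(k+1)$. If $gy$ has a unique representation in $\mathcal GY$, then $gy\notin\mathcal G(Y\setminus\{y\})$. So $m(k)\le m(k+1)-1$, that is, $I(k)\le I(k+1)$.
\end{proof}

By Lemma~\ref{lem:char}, a drop $I(n)<I(n-1)$ forces $I^*(n-1)<I(n-1)$, and by Lemma~\ref{lem:up} drops must be sought in groups that are not UP. A drop at $n$ means $m(n)\le m(n-1)$: some set $B'$ with $n$ elements satisfies
\begin{equation}\label{eq:target}
|\mathcal GC|\ge|\mathcal GB'|\qquad\text{for every }C\subset\Gamma\text{ with }|C|=n-1 .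
\end{equation}
If $A,B$ are as in Theorem~\ref{thm:main}, then $AC=AB$ whenever $C$ is obtained from $B$ by deleting a point. This settles $n$ competitors $C$ out of infinitely many, and nothing prevents a set of quite another shape from having $|AC|<|AB|$. We need a set $\mathcal G$ that favors the shape $B$ over all others.

\section{A hole in a finite group}\label{sec:model}

A point $w$ is missing from a product $GC$ exactly when $wC^{-1}$ is disjoint from $G$. So if $G$ is obtained from a large set by removing a \emph{hole} $hB^{-1}$, then $h$ is missing from $GB$, while a set $C$ gains from the hole only if some $wC^{-1}$ fits inside it. Taking inverses and multiplying on the right by $w$ gives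
\begin{equation}\label{eq:fit}
wC^{-1}\subset hB^{-1}\iff C\subset Bh^{-1}w .
\end{equation}

\begin{example}\label{ex:z8}
Let $\Gamma=\mathbb Z/8$, written additively, and $B=\{0,1,3\}$. Take $h=2$. The hole is $h-B=\{1,2,7\}$, and its complement $\mathcal G=\{0,3,4,5,6\}$ contains $0$ and generates $\Gamma$. Since $2\notin\mathcal G+B$, we have $m(3)\le7$. Now let $C=\{c,c'\}$. The points $w\notin\mathcal G+C$ correspond, through $u=w-c$ and $u'=w-c'$, to the ordered pairs $(u,u')$ of points of the hole with $u-u'=c'-c$. The differences of distinct points of the hole are $2-1=1$, $1-7=2$, $2-7=3$ and their negatives $7,6,5$. So $|\mathcal G+C|=7$ if $c'-c\ne4$, and $|\mathcal G+C|=8$ if $c'-c=4$. Thus $m(2)=7$, $I(2)=5$, $I(3)\le4$, and the sum-zero functions on $B$ give $I^*(2)\le4$.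
\end{example}

The two kinds of competitor in the example behave as they will in general. A pair such as $\{0,4\}$, which lies in no translate of $B$, gains nothing from the hole. A pair such as $\{0,1\}$, which lies in a translate of $B$, gains one point, as $B$ does, and no more, because two translates of $B$ share at most one point. The same argument works in any finite group $\Gamma$. Suppose $|B|=n$ and $|B\setminus Bg|\ge d+1$ for all $g\neq1$, and let $G=\Gamma\setminus hB^{-1}$. By \eqref{eq:fit}, $GB=\Gamma\setminus\{h\}$. A set $C$ with $n-d$ elements lies in at most one right translate of $B$, since $|Bg\cap Bg'|\le n-d-1$ for $g\ne g'$; so $|GC|\ge|\Gamma|-1=|GB|$.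

What made this easy is that $\Gamma$ is a finite set invariant under right multiplication. An infinite amenable group has only almost invariant finite sets $N$, with $|NB|\le(1+\varepsilon)|N|$, and the boundary of $N$ causes three difficulties.

\emph{Subsets of $B$ can gain at the boundary.} In $\mathbb Z$, with $B=\{0,1,3\}$ and $N=\{1,\dots,L\}$, $L\ge2$, we have $|N+B|=L+3$ and $|N+\{0,1\}|=L+1$. Holes far apart and deep inside $N$ remove the same points from both sums, so $B$ stays behind by $2$; by Lemma~\ref{lem:up} no other choice of $\mathcal G$ produces a drop in $\mathbb Z$. This is where the set $A$ enters: if $N$ is a union of left translates of $A$, then every point of $NB$ has several representations, even at the boundary.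

\emph{Other shapes can gain at the boundary.} The size $|NB|$ may exceed $|NC|$ by as much as $\varepsilon|N|$. One hole no longer compensates for this; we need more than $\varepsilon|N|$ holes.

\emph{Many holes can cooperate.} A set $wC^{-1}$ that fits in no single hole may be covered by several. If holes are opened at random with small probability $p$, then $B$ gains an amount of order $p|N|$, while a covering by two or more holes has probability of order $p^2$. We choose $p$ small and then $\varepsilon$ small compared with $p$.

\section{Random holes in a F{\o}lner set}\label{sec:holes}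

\begin{proposition}\label{prop:key}
Let $\Gamma$ be a finitely generated infinite amenable group, let $A,B\subset\Gamma$ be finite and nonempty, $n=|B|$, and let $d\ge1$ be an integer such that
\begin{itemize}
\item[(a)] every element of $AB$ has at least $d+1$ representations;
\item[(b)] $|B\setminus Bg|\ge d+1$ for every $g\ne1$.
\end{itemize}
Then there are a finite generating set $\mathcal G\ni1$ and $a_0\in A$ such that $B'=a_0B$ satisfies $|\mathcal GC|\ge|\mathcal GB'|$ for every $C\subset\Gamma$ with $|C|=n-d$.
\end{proposition}

We use two standard facts besides Chebyshev's inequality.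

\emph{F{\o}lner's condition.} If $\Gamma$ is amenable, then for every finite $K\ni1$ and every $\varepsilon>0$ there is a finite nonempty $T$ with $|TK|\le(1+\varepsilon)|T|$. If $\Gamma$ is infinite, $|T|$ can be taken arbitrarily large: for $g\notin TT^{-1}$ the set $T\cup gT$ has twice as many elements and satisfies the same inequality.

\emph{McDiarmid's inequality.} If a real function $f$ depends on $q$ independent random variables, and changing one of them changes $f$ by at most $c$, then $\Pr(f\ge\mathbb Ef+t)\le\exp(-2t^2/(qc^2))$ for $t>0$.

The rest of this section is the proof of Proposition~\ref{prop:key}. Put $k=n-d$. By (a), $n\ge d+1\ge2$. For distinct $b,b'\in B$ and $g=b^{-1}b'$ we have $b'\in B\cap Bg$, so (b) gives $d+1\le n-1$. Thus $2\le k<n$. Fix a finite generating set $F\ni1$ of $\Gamma$ and an element $a_0\in A$. We shall find a finite set $G\supset Fa_0$ with $|GC|\ge|GB|$ for all $C$ of size $k$, and translate it at the end.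

\subsection{The constants and the F{\o}lner set}

Let $\Sigma=B^{-1}BB^{-1}B$ and $X=BB^{-1}B$. The first set will keep holes apart from one another, the second will keep them away from the boundary. We have $1\in\Sigma=\Sigma^{-1}$, $s:=|\Sigma|\ge n$, $B\subset X$ and $|X|\le n^3$. Put
\[
p=\frac1{4n^2s},\qquad \varepsilon=\frac p{16s}=\frac1{64n^2s^2}\le\frac1{64n^4}.
\]
The number of holes will be at least $\frac p{4s}|N|=4\varepsilon|N|$. Of these four units of $\varepsilon|N|$, one pays for the boundary of $N$, two for the expected cooperation of holes, since $n^2p^2/2=2\varepsilon$, and one for random deviations.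

Choose $T_0$ with $|T_0(AX\cup\{1\})|\le(1+\varepsilon/2)|T_0|$ and $|T_0|\ge2|F||AX|/\varepsilon$, and let $T=T_0\cup F$. Then $|TAX|\le(1+\varepsilon/2)|T_0|+|F||AX|\le(1+\varepsilon)|T|$. Put
\[
N=TA,\qquad L=|N|.
\]
Since $L\ge|Ta_0|=|T|$, the number $L$ can be made as large as we wish while $n,s,p,\varepsilon,|F|$ stay fixed, and
\begin{equation}\label{eq:folner}
|NB|\le|NX|\le(1+\varepsilon)L .
\end{equation}
Let $w=tab\in NB$ with $t\in T$, $a\in A$, $b\in B$. By (a), $ab=a_ib_i$ for at least $d+1$ distinct $b_i\in B$, and $wb_i^{-1}=ta_i\in N$. Thus
\begin{equation}\label{eq:mult}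
\text{for every }w\in NB\text{ there are at least }d+1\text{ elements }b\in B\text{ with }wb^{-1}\in N.
\end{equation}

\subsection{Sites for holes}

We want many points $h$ whose holes lie deep in $N$, avoid $Fa_0$, and are far apart. Let $M=\bigcap_{x\in X}Nx=\{h:hX^{-1}\subset N\}$. For $x,x'\in X$, \eqref{eq:folner} gives $|Nx\setminus Nx'|=|Nx\cup Nx'|-L\le\varepsilon L$. Fixing $x$ and summing over $x'$, we get $|M|\ge(1-n^3\varepsilon)L\ge\frac{63}{64}L$. The hole $hB^{-1}$ meets $Fa_0$ exactly when $h\in Fa_0B$. Let $M'=M\setminus Fa_0B$; then $|M'|\ge L/2$ as soon as $L\ge4n|F|$. Let $Q\subset M'$ be maximal among the subsets with $h^{-1}h'\notin\Sigma$ for all distinct $h,h'\in Q$. Maximality, together with $1\in\Sigma=\Sigma^{-1}$, gives $M'\subset Q\Sigma$, so $|Q|\ge L/(2s)$.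

\begin{lemma}\label{lem:sep}
For $w\in\Gamma$ and distinct $h,h'\in Q$, the set $wB^{-1}$ does not meet both $hB^{-1}$ and $h'B^{-1}$. The holes $hB^{-1}$, $h\in Q$, are pairwise disjoint subsets of $N\setminus Fa_0$, and $L/(2s)\le|Q|\le L/n$.
\end{lemma}

\begin{proof}
If $wb_1^{-1}=hb_2^{-1}$ and $wb_3^{-1}=h'b_4^{-1}$, then $hb_2^{-1}b_1=w=h'b_4^{-1}b_3$, so $h^{-1}h'=b_2^{-1}b_1b_3^{-1}b_4\in\Sigma$, contrary to the choice of $Q$. The case $w=h$ shows that the holes are disjoint. They lie in $N$ because $B\subset X$ and $Q\subset M$, and they avoid $Fa_0$ because $Q\subset M'$. Each has $n$ elements, so $n|Q|\le L$.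
\end{proof}

For $H\subset Q$ put
\[
U_H=\bigcup_{h\in H}hB^{-1},\qquad G_H=N\setminus U_H,\qquad\text{so that } |G_H|=L-n|H| .
\]

\subsection{Subsets of translates of $B$}

For these competitors no randomness is needed: each hole removes exactly its center from the product, and the multiplicity in \eqref{eq:mult} survives.

\begin{lemma}\label{lem:inside}
Let $H\subset Q$ be arbitrary.
\begin{itemize}
\item[(1)] $G_HB=NB\setminus H$ and $|G_HB|=|NB|-|H|$. For every $w\in G_HB$ there are at least $d+1$ elements $b\in B$ with $wb^{-1}\in G_H$.
\item[(2)] If $|C|=k$ and $C\subset Bg$ for some $g\in\Gamma$, then $|G_HC|=|G_HB|$.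
\end{itemize}
\end{lemma}

\begin{proof}
(1) Each $h\in H$ lies in $NB$, because $hb^{-1}\in N$ for $b\in B$, and does not lie in $G_HB$, because $hB^{-1}\subset U_H$. It remains to show that each $w\in NB\setminus H$ has at least $d+1$ elements $b$ with $wb^{-1}\in G_H$. If $wB^{-1}\cap U_H=\emptyset$, this is \eqref{eq:mult}. Otherwise, by Lemma~\ref{lem:sep}, $wB^{-1}$ meets exactly one hole $hB^{-1}$ with $h\in H$, and $h\neq w$. Then $w\in hB^{-1}B$, so $wB^{-1}\subset hB^{-1}BB^{-1}=hX^{-1}\subset N$. The number of $b$ with $wb^{-1}\in G_H$ is therefore
\[
|wB^{-1}\setminus hB^{-1}|=|Bw^{-1}\setminus Bh^{-1}|=|B\setminus Bh^{-1}w|\ge d+1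
\]
by (b).

(2) Let $u\in G_HBg$. By (1) applied to $ug^{-1}$, there are at least $d+1$ elements $b\in B$ with $u(bg)^{-1}\in G_H$. Only $d$ elements of $Bg$ are missing from $C$, so one of these $bg$ lies in $C$, and $u\in G_HC$. Hence $G_HC=G_HBg$.
\end{proof}

\subsection{All other sets}

\begin{lemma}\label{lem:outside}
If $L$ is large enough, there is $H\subset Q$ such that $|G_HC|\ge|NB|-|H|$ for every $C$ with $|C|=k$ that is contained in no right translate of $B$.
\end{lemma}

\begin{proof}
Let $H$ contain each $h\in Q$ independently with probability $p$. Then $|H|$ has mean $p|Q|$ and variance at most $p|Q|$, so by Chebyshev's inequality $\frac12p|Q|\le|H|\le\frac32p|Q|$ with probability at least $1-4/(p|Q|)\ge1-8s/(pL)$. By Lemma~\ref{lem:sep} and $p\le\frac18$, on this event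
\begin{equation}\label{eq:size}
4\varepsilon L=\frac{p}{4s}L\le|H|\le\frac{2p}{n}L\le\frac L{4n}.
\end{equation}

One $H$ must serve infinitely many sets $C$, so we first reduce to finitely many. Join $c,c'\in C$ if $Nc\cap Nc'\ne\emptyset$, and call $C$ \emph{connected} if the resulting graph on $C$ is connected.

\emph{Disconnected sets.} If $c,c'\in C$ lie in different components, then $G_Hc$ and $G_Hc'$ are disjoint. Under \eqref{eq:size} this gives
\[
|G_HC|\ge2(L-n|H|)\ge\tfrac32L\ge(1+\varepsilon)L\ge|NB|.
\]

\emph{Counting connected sets.} Replacing $C$ by $Cg$ changes neither the graph, nor $|G_HC|$, nor the property of lying in no right translate of $B$. So we may assume $1\in C$. Let $\mathcal C$ be the family of connected sets $C\ni1$ of size $k$ that lie in no right translate of $B$. We have $Nc\cap Nc'\ne\emptyset$ if and only if $c'\in N^{-1}Nc$. So $C\in\mathcal C$ can be listed as $c_1=1,c_2,\dots,c_k$ with $c_{i+1}\in\bigcup_{j\le i}N^{-1}Nc_j$, which leaves at most $nL^2$ choices at each step. Hence $|\mathcal C|\le(nL^2)^n$. This is polynomial in $L$, so an exponentially small failure probability for each $C$ will suffice.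

\emph{The loss for one set.} Fix $C\in\mathcal C$ and let $E_H=NC\setminus G_HC$ be the set of points lost to the holes. A point $w\in NC$ is lost when every $wc^{-1}$ that lies in $N$ lies in $U_H$. If only a few of the $wc^{-1}$ lie in $N$, one hole can do this, so such points are counted separately. Put
\[
z=|NC|-L\ge0,\qquad V=\bigcap_{c\in C}Nc,\qquad Z=NC\setminus V .
\]
For $c\in C$ we have $|N\setminus Nc|=|N\cup Nc|-L\le z$, so $L-|V|\le(k-1)z$ and $|Z|=L+z-|V|\le kz$. Thus $Z$ is large only when the surplus $z$ is large. Let $w\in E_H$.
\begin{itemize}
\item If $w\in Z$, then some $wc^{-1}$ lies in $N$, because $w\in NC$, and hence in $U_H$.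
\item If $w\in V$, then $wC^{-1}\subset N$, hence $wC^{-1}\subset U_H$. By \eqref{eq:fit} and the definition of $\mathcal C$, the set $wC^{-1}$ lies in no single hole. So it meets two holes $hB^{-1}$, $h'B^{-1}$ with $h\ne h'$ in $H$.
\end{itemize}
Therefore $|E_H|\le e_H$, where
\begin{multline*}
e_H=\#\{w\in Z: wC^{-1}\text{ meets }U_H\}\\
+\#\{w\in V:wC^{-1}\text{ meets }hB^{-1}\text{ and }h'B^{-1}\text{ for some }h\ne h'\text{ in }H\}.
\end{multline*}

\emph{Expectation.} Each point of $\Gamma$ lies in at most one hole centered in $Q$. So a given point lies in $U_H$ with probability at most $p$, and two given points lie in two different holes centered in $H$ with probability at most $p^2$. A union bound over the $k$ points, or the $\binom k2$ pairs of points, of $wC^{-1}$ gives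
\[
\mathbb Ee_H\le|Z|\,kp+|V|\binom k2p^2\le n^2p\,z+\frac{n^2p^2}2L\le\frac z2+2\varepsilon L,
\]
since $n^2p=1/(4s)$ and $|V|\le L$.

\emph{Concentration.} The quantity $e_H$ is a function of the $|Q|\le L$ independent events $h\in H$. Adding or removing one $h$ affects only those $w$ for which $wC^{-1}$ meets $hB^{-1}$, that is, $w\in hB^{-1}C$; there are at most $n^2$ of them, and each is counted at most once in $e_H$. McDiarmid's inequality with $t=\varepsilon L$ gives
\[
\Pr\bigl(e_H\ge\mathbb Ee_H+\varepsilon L\bigr)\le\exp\bigl(-2\varepsilon^2L/n^4\bigr).
\]

\emph{Choice of $H$.} For large $L$ we have $8s/(pL)+(nL^2)^n\exp(-2\varepsilon^2L/n^4)<1$. So some $H$ satisfies \eqref{eq:size} and, for all $C\in\mathcal C$ at once, $e_H\le z/2+3\varepsilon L$. For this $H$ and $C\in\mathcal C$,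
\[
|G_HC|=L+z-|E_H|\ge L-3\varepsilon L=(1+\varepsilon)L-4\varepsilon L\ge|NB|-|H|
\]
by \eqref{eq:folner} and \eqref{eq:size}.
\end{proof}

\subsection{End of the proof}

Take $H$ from Lemma~\ref{lem:outside}. Together with Lemma~\ref{lem:inside} it gives $|G_HC|\ge|G_HB|$ for every $C$ with $|C|=k$. We have $Fa_0\subset TA=N$, and no hole meets $Fa_0$, so $Fa_0\subset G_H$. Then $\mathcal G=G_Ha_0^{-1}$ contains $F$, so it is a finite generating set containing $1$. With $B'=a_0B$ we have $\mathcal GB'=G_HB$, and for $|C|=k$ we have $\mathcal GC=G_H(a_0^{-1}C)$ with $|a_0^{-1}C|=k$. Hence $|\mathcal GC|\ge|\mathcal GB'|$, and Proposition~\ref{prop:key} is proved.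

\begin{remark}
Amenability supplies $N$, and the infinitude of $\Gamma$ lets $L$ grow. Hypothesis (a) is used, apart from the bounds on $k$, only for \eqref{eq:mult}, and (b) only for points next to a hole in Lemma~\ref{lem:inside}. If $|B\setminus Bg|\le d$ for some $g\ne1$, take $C\subset B\cap Bg$ with $|C|=n-d$; by \eqref{eq:fit} each hole $hB^{-1}$ removes both $h$ and $hg$ from the product with $C$, so $C$ can gain more than $B$. Torsion-freeness is not used.
\end{remark}

\section{Drops, gaps and unique products}\label{sec:proofs}

Torsion-freeness enters through hypothesis (b). In a torsion-free group $|B\setminus Bg|\ge1$ for $g\neq1$, and the bound can be attained only if $B$ lies in one coset of $\langle g\rangle\cong\mathbb Z$, where unique products exist.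

\begin{lemma}\label{lem:b}
Let $\Gamma$ be torsion-free and let $A,B\subset\Gamma$ be finite nonempty sets such that every element of $AB$ has at least two representations. Then $|B\setminus Bg|\ge2$ for every $g\neq1$.
\end{lemma}

\begin{proof}
The element $g$ has infinite order. If a coset $x\langle g\rangle$ meets $B$ and $i$ is least with $xg^i\in B$, then $xg^{i-1}\notin B$, so $xg^i\in B\setminus Bg$. Suppose $|B\setminus Bg|\le1$. Then $B$ meets only one coset, so $B=\{xg^i:i\in J\}$ for some $x\in\Gamma$ and a finite set $J\subset\mathbb Z$. Fix $a\in A$ and let $J'=\{j\in\mathbb Z:axg^jx^{-1}\in A\}$, a finite set containing $0$. Let $i=\max J$ and $j=\max J'$, and consider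
\[
w=(axg^jx^{-1})(xg^i)=axg^{i+j}\in AB .
\]
If $w=a'xg^{i'}$ with $a'\in A$ and $i'\in J$, then $a'=axg^{j'}x^{-1}$ with $j'=i+j-i'$, so $j'\in J'$. From $i'\le i$, $j'\le j$ and $i'+j'=i+j$ we get $i'=i$ and $j'=j$. So $w$ has a unique representation, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The trivial group is UP, so $\Gamma$ is nontrivial and torsion-free, hence infinite. With $d=1$, hypothesis (a) of Proposition~\ref{prop:key} is assumed and (b) is Lemma~\ref{lem:b}. The resulting $\mathcal G$ and $B'$ satisfy \eqref{eq:target}, so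
\[
I(n)\le|\mathcal GB'|-n<|\mathcal GB'|-(n-1)\le I(n-1).
\]
Lemma~\ref{lem:char} gives $I^*(n-1)\le I(n)<I(n-1)$. For $\Gamma=P$ take $A=B=S$ and $n=14$, using (P1) and (P2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mono}]
The implication (i)$\Rightarrow$(ii) is Lemma~\ref{lem:up}. If $\Gamma$ is not UP, there are finite nonempty $A,B$ such that every element of $AB$ has at least two representations, and Theorem~\ref{thm:main} gives $\mathcal G$ for which $I$ is not nondecreasing and $I\ne I^*$. This proves (ii)$\Rightarrow$(i) and the last statement.
\end{proof}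

A gap of size $d$ needs a pair $A,B$ with multiplicity $d+1$, and $d$ linear conditions preserved by translation. Powers of $P$ supply both: multiplicities multiply, and the quotient $(P/\Lambda)^m$ has many characters.

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Let $\Gamma=P^m$, $A=B=S^m$ (the Cartesian power), $n=14^m$ and $d=2^m-1$.

\emph{Sets.} A representation of $(w_1,\dots,w_m)\in AB$ is a choice of a representation of each $w_i\in SS$, so there are at least $2^m=d+1$ of them by (P2). This is (a). Let $g=(g_1,\dots,g_m)\neq1$, with $g_j\ne1$. By Lemma~\ref{lem:b}, $|S\cap Sg_j|\le12$, so $|B\cap Bg|=\prod_i|S\cap Sg_i|\le12\cdot14^{m-1}$ and $|B\setminus Bg|\ge2\cdot14^{m-1}\ge2^m$. This is (b). Proposition~\ref{prop:key} gives $\mathcal G$ and $B'=a_0B$ with $I(n-d)\ge|\mathcal GB'|-(n-d)$.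

\emph{Subspaces.} Let $\pi:P\to P/\Lambda\cong(\mathbb Z/2)^2$ be the quotient map. We claim that $|\pi(S)|\ge2$. Otherwise $S=vS'$ with $v\in P$ and $S'\subset\Lambda$. The identity $(vs)(vs')=v^2(v^{-1}sv)s'$ matches the representations of elements of $SS$ with those of elements of $(v^{-1}S'v)S'$. Both factors lie in the normal subgroup $\Lambda\cong\mathbb Z^3$, which is UP, so some element of $SS$ has a unique representation, contrary to (P2).

Hence the image $R=\pi(S)^m$ of $B$ in $(P/\Lambda)^m\cong(\mathbb Z/2)^{2m}$ has at least $2^m$ points. The $2^{2m}$ characters $(\mathbb Z/2)^{2m}\to\{\pm1\}$ are pairwise orthogonal, so they form a basis of the real functions on this group, and their restrictions span the space of functions on $R$, of dimension $|R|>d$. Choose $d$ characters with linearly independent restrictions to $R$ and pull them back to homomorphisms $\chi_1,\dots,\chi_d:\Gamma\to\{\pm1\}$. Their restrictions to $B$ are independent because $B$ maps onto $R$, and their restrictions to $B'$ are independent because $\chi_j(a_0b)=\chi_j(a_0)\chi_j(b)$. Lemma~\ref{lem:char} with $Y=B'$ gives $I^*(n-d)\le|\mathcal GB'|-n$. So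 $I(r)-I^*(r)\ge d$ for $r=n-d$.
\end{proof}

\section{Random orders and convex minorants}\label{sec:random}

A general group has no left-invariant order, but every countable group has a random order whose law is left-invariant. The argument of Section~\ref{sec:profiles} then matches a subspace $D$ with a family of sets whose average size is $\dim D$. Averaging is compatible with affine lower bounds, and this is why the conclusion concerns convex minorants.

\begin{proof}[Proof of Theorem~\ref{thm:convex}]
Let $\omega=(\omega_x)_{x\in\Gamma}$ be independent labels, uniform on $[0,1]$. Since $\Gamma$ is countable, they are almost surely distinct, and then they order $\Gamma$; write $\operatorname{in}_\omega$ for leading points in this order, so that $\operatorname{in}_\omega(\varphi)$ is the point of $\operatorname{supp}\varphi$ with the largest label. For $g\in\Gamma$ let $(g^{-1}\omega)_x=\omega_{gx}$. The point of $g\operatorname{supp}\varphi$ with the largest $\omega$-label is $gx$, where $x\in\operatorname{supp}\varphi$ maximizes $\omega_{gx}$. Hence $\operatorname{in}_\omega(gD)=g\operatorname{in}_{g^{-1}\omega}(D)$, and $g^{-1}\omega$ has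 the same law as $\omega$.

Fix a finite-dimensional $D$ and put $u(x)=\Pr(x\in\operatorname{in}_\omega(D))$. This function takes values in $[0,1]$ and vanishes outside the union of the supports of a basis of $D$, and $\sum_xu(x)=\mathbb E|\operatorname{in}_\omega(D)|=\dim D$ by Lemma~\ref{lem:leading}. For $g\in\mathcal G$ the inclusion $gD\subset\mathcal GD$ gives
\[
\Pr\bigl(x\in\operatorname{in}_\omega(\mathcal GD)\bigr)\ge\Pr\bigl(g^{-1}x\in\operatorname{in}_{g^{-1}\omega}(D)\bigr)=u(g^{-1}x).
\]
Put $v(x)=\max_{g\in\mathcal G}u(g^{-1}x)$. Summing over $x$ and applying Lemma~\ref{lem:leading} to $\mathcal GD$, we get $\dim\mathcal GD\ge\sum_xv(x)$.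

To return to sets we use level sets: a finitely supported $f:\Gamma\to[0,1]$ satisfies $\sum_xf(x)=\int_0^1|\{f\ge\theta\}|\,d\theta$. For $\theta>0$ let $Y_\theta=\{u\ge\theta\}$, a finite and possibly empty set. Then $v(x)\ge\theta$ if and only if $g^{-1}x\in Y_\theta$ for some $g\in\mathcal G$, that is, $x\in\mathcal GY_\theta$. The hypothesis on $\ell$, including the case $k=0$, gives $|\mathcal GY_\theta|\ge m(|Y_\theta|)\ge\ell(|Y_\theta|)$. Since $\ell$ is affine,
\[
\dim\mathcal GD\ge\int_0^1|\mathcal GY_\theta|\,d\theta\ge\int_0^1\ell(|Y_\theta|)\,d\theta=\ell\Bigl(\int_0^1|Y_\theta|\,d\theta\Bigr)=\ell(\dim D).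
\]
So $\ell(k)\le m^*(k)=k+I^*(k)$ for all admissible $k$.

Since also $m^*\le m$, the functions $m$ and $m^*$ have the same affine minorants. The greatest convex minorant of either is the largest convex function on $[0,|\Gamma|]$, or on $[0,\infty)$ if $\Gamma$ is infinite, that lies below it at the admissible integers. It equals the supremum of the affine minorants. Indeed, this supremum is a convex minorant. Any other convex minorant has a supporting line at each interior point, and this line is an affine minorant. At an endpoint $t\in\{0,|\Gamma|\}$ we have $m(t)=m^*(t)=t$, a value attained by the affine minorant $\ell(t)=t$. So the two greatest convex minorants coincide.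

Finally let $\eta=\inf_{k\ge1}I(k)/k$. The function $\ell(t)=(1+\eta)t$ satisfies $\ell(k)\le k+I(k)$ for all admissible $k$, so $I^*(k)\ge\eta k$. With $I^*\le I$ this gives $\inf_{k\ge1}I^*(k)/k=\eta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DNR}
B.~Deroin, A.~Navas, C.~Rivas, \emph{Groups, Orders, and Dynamics}, arXiv:1408.5805 (2014).

\bibitem{Passman}
Passman, \emph{The Algebraic Structure of Group Rings}, Ch.~13.3.

\bibitem{Promislow}
Promislow, \emph{A simple example of a torsion-free, nonunique product group}, Bull. London Math. Soc. 20 (1988) 302--304.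

\end{thebibliography}
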